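# The one-holed torus has no metric maximizing $\Theta_r$

## 1. A supremum that no metric attains

**Theorem 1.** Let $\Sigma$ be the compact orientable surface of genus $1$ with one boundary component, and let $0<r<\frac\pi2$. Let $\mathcal M(\Sigma)$ be the set of smooth Riemannian metrics $g$ on $\Sigma$ for which the first Dirichlet eigenvalue of $-\Delta_g$ is greater than $2$. For $g\in\mathcal M(\Sigma)$ let $\sigma_0(g,2)<\sigma_1(g,2)\le\sigma_2(g,2)\le\cdots$ be the eigenvalues of the operator $\mathcal D_2f=\partial u/\partial\nu$, where $\Delta_gu+2u=0$ in $\Sigma$, $u=f$ on $\partial\Sigma$, and $\nu$ is the outward unit $g$-normal. Put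
$$\Theta_r(\Sigma,g)=\big[\sigma_0(g,2)\cos^2r+\sigma_1(g,2)\sin^2r\big]\,|\partial\Sigma|_g+2|\Sigma|_g .$$
Then $\Theta_r^*(\Sigma):=\sup_{g\in\mathcal M(\Sigma)}\Theta_r(\Sigma,g)=8\pi(1-\cos r)$, but $\Theta_r(\Sigma,g)<8\pi(1-\cos r)$ for every $g\in\mathcal M(\Sigma)$.

Let us unpack this. The functional makes sense for every compact orientable surface of genus $\gamma$ with $\ell\ge1$ boundary components. Because $2$ is not a Dirichlet eigenvalue of $g\in\mathcal M(\Sigma)$, the boundary value problem has exactly one solution $u$ for each $f$, so $\mathcal D_2$ is well defined. It is a Dirichlet-to-Neumann operator, self-adjoint on a dense subspace of $L^2(\partial\Sigma,g)$, with discrete spectrum tending to $+\infty$. Its eigenvalues are called the *Steklov eigenvalues with frequency $2$*. The functional $\Theta_r$ mixes the two lowest ones with the boundary length and the area.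

It is known that $\Theta_r(\Sigma,g)\le4\pi(1-\cos r)(\gamma+\ell)$ for all $g\in\mathcal M(\Sigma)$, and that for a disk equality holds exactly for the spherical cap of radius $r$ in the round $\mathbb S^2$. So the disk has a maximizing metric. Vanderson Lima and Ana Menezes, in "Eigenvalue problems and free boundary minimal surfaces in spherical caps", arXiv:2307.13556 (2023), write: "It would be interesting to know whether maximizers exist for any topological type of $\Sigma$." Theorem 1 answers this in the negative: for $\gamma=\ell=1$, and for every $r$, there is no maximizer in $\mathcal M(\Sigma)$. Here $4\pi(1-\cos r)(\gamma+\ell)=8\pi(1-\cos r)$, so the known bound is sharp but not attained. Nothing is claimed about other topological types.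

The geometric reason is short. A maximizer would have to be the pull-back of the cap under a double cover. Topology forces that cover to branch, and the pulled-back metric then has conical points, so it is not smooth. That half is Section 4. The hard half is that the supremum really equals $8\pi(1-\cos r)$, which requires a branched cover whose pulled-back metric has $\sigma_1=\cot r$; this occupies Sections 5 to 11. Section 12 contains the complementary Theorem 2: if isolated degenerate points are allowed, the maximum exists, and its maximizers are characterized.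

## 2. The quadratic form behind the two eigenvalues

In this section $\Sigma$ is any compact connected orientable surface with nonempty boundary. We set things up for metrics that may degenerate at finitely many points, since we shall need them.

**Definition (degenerate metrics).** $\widehat{\mathcal M}(\Sigma)$ is the set of $g=\Psi h$, where $h$ is a smooth metric and $\Psi\ge0$ is a smooth function with finitely many zeros, all interior, such that
$$q_g(u):=\int_\Sigma|\nabla u|_h^2\,dv_h-2\int_\Sigma\Psi u^2\,dv_h>0\qquad\text{for all }0\ne u\in H^1_0(\Sigma).$$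

With $\Psi\equiv1$ the condition says that the first Dirichlet eigenvalue exceeds $2$, so $\mathcal M(\Sigma)\subset\widehat{\mathcal M}(\Sigma)$. The Dirichlet integral in two dimensions is conformally invariant, so $q_g(u)=\int|\nabla u|^2-2\int u^2dv_g$ depends only on $g$. Multiplying $h$ by a positive function and dividing $\Psi$ by it, we may and do assume $h=g$ near $\partial\Sigma$. An example of a degenerate point is the pull-back of $|dz|^2$ under $z=\sigma^2$, namely $4|\sigma|^2|d\sigma|^2$. The circle $|\sigma|=\varepsilon$ has radius $\int_0^\varepsilon2\sigma\,d\sigma=\varepsilon^2$ and length $2\pi\varepsilon\cdot2\varepsilon=4\pi\varepsilon^2$, so this is a conical point of angle $4\pi$.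

**Fact 2.1 (coercivity).** For $g\in\widehat{\mathcal M}(\Sigma)$ there are $K,c>0$ with $q_g(u)+K\int_{\partial\Sigma}u^2\ge c\|u\|_{H^1}^2$ for all $u\in H^1(\Sigma)$. In particular $q_g\ge c\|\cdot\|^2_{H^1}$ on $H^1_0$.

*Proof.* Otherwise there are $u_n$ with $\|u_n\|_{H^1}=1$ and $q_g(u_n)+n\int_{\partial\Sigma}u_n^2\le\frac1n$. Pass to a subsequence with $u_n\rightharpoonup u$ weakly in $H^1$; then $u_n\to u$ in $L^2(\Sigma)$ and in $L^2(\partial\Sigma)$. Since $q_g(u_n)$ is bounded below, $\int_{\partial\Sigma}u_n^2\to0$, so $u\in H^1_0$. By lower semicontinuity $q_g(u)\le\liminf q_g(u_n)\le0$, so $u=0$. Then $\int\Psi u_n^2\to0$, hence $\limsup\int|\nabla u_n|^2\le0$ and $\|u_n\|_{H^1}\to0$, a contradiction. $\square$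

By Fact 2.1 and the Lax–Milgram theorem each $u\in H^1$ is uniquely $u=\hat u+u_0$ with $u_0\in H_0^1$ and $q_g(\hat u,v)=0$ for all $v\in H^1_0$, that is, $\Delta_h\hat u+2\Psi\hat u=0$. Consequently
$$q_g(u)=q_g(\hat u)+q_g(u_0)\ge q_g(\hat u).\tag{2.1}$$
Let $W$ be the space of all $\hat u$, with inner product $q_g(\cdot,\cdot)+K\int_{\partial\Sigma}(\cdot)(\cdot)$, which by Fact 2.1 is equivalent to that of $H^1$. The trace $W\to L^2(\partial\Sigma)$ is injective, compact, and has dense range. The spectral theorem for compact self-adjoint operators gives numbers $\sigma_0\le\sigma_1\le\cdots\to+\infty$ and $\phi_j\in W$ whose traces are an orthonormal basis of $L^2(\partial\Sigma)$, with $q_g(\phi_j,v)=\sigma_j\int_{\partial\Sigma}\phi_jv$ for $v\in W$. By (2.1) in polarized form this holds for all $v\in H^1$; it is the weak form of $\partial_\nu\phi_j=\sigma_j\phi_j$, and elliptic regularity makes $\phi_j$ smooth up to $\partial\Sigma$. These are the eigenvalues of $\mathcal D_2$, and $\Theta_r(\Sigma,g)$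 is defined on $\widehat{\mathcal M}(\Sigma)$ by the same formula. Expanding $\hat u=\sum c_j\phi_j$ gives $q_g(\hat u)=\sum\sigma_jc_j^2$ and $\int_{\partial\Sigma}u^2=\sum c_j^2$. So, with (2.1),
$$q_g(u)\ge\sigma_0\int_{\partial\Sigma}u^2,\qquad\text{and}\qquad q_g(u)\ge\sigma_1\int_{\partial\Sigma}u^2\ \text{ if }\int_{\partial\Sigma}u\,\phi_0=0.\tag{2.2}$$

**Fact 2.2 (equality).** If $q_g(u)=\sigma_0\int_{\partial\Sigma}u^2$, then $\Delta_hu+2\Psi u=0$ and $\partial_\nu u=\sigma_0u$. Indeed $u$ is a zero of the nonnegative form $q_g-\sigma_0\int_{\partial\Sigma}$, hence in its kernel; test with all $v\in H^1$.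

**Fact 2.3 (positivity).** $\phi_0$ may be taken positive on all of $\Sigma$, boundary included, and $\sigma_0<\sigma_1$. Let $\phi$ be any nonzero $\sigma_0$-eigenfunction. Then $|\phi|$ also gives equality in (2.2), so by Fact 2.2 and regularity it is smooth, with $\Delta_h|\phi|=-2\Psi|\phi|\le0$ and $\partial_\nu|\phi|=\sigma_0|\phi|$. By the strong minimum principle $|\phi|>0$ inside. At a boundary zero Hopf's lemma gives $\partial_\nu|\phi|<0$, contradicting $\partial_\nu|\phi|=\sigma_0\cdot0$. So no $\sigma_0$-eigenfunction has a zero. If there were two independent ones, some combination would vanish at a given point; hence $\sigma_0$ is simple.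

**Fact 2.4 (points are invisible).** If $u$ is $W^{1,2}_{\rm loc}$ off a finite set of interior points, with finite Dirichlet integral, then it is in $H^1$ near these points. Points have zero capacity in dimension two, so each truncation $\max(-N,\min(u,N))$ is in $W^{1,2}$ across the point. Its $L^2$ norm near the point is bounded, by the Poincaré inequality, through its Dirichlet integral and its norm on a surrounding annulus, uniformly in $N$. Let $N\to\infty$.

## 3. The spherical cap by hand

Put $\rho=\tan^2(r/2)\in(0,1)$ and $c_0=\cos r=\frac{1-\rho}{1+\rho}$. Let $D$ be the open unit disk, $t=|z|$, $\varphi=\arg z$, $s=\rho|z|^2$, $w=\frac{8\rho}{(1+s)^2}$, and $dA$ the Lebesgue measure in $z$. The map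
$$X:\bar D\to B(r)\subset\mathbb S^2,\qquad x_1+ix_2=\frac{2\sqrt\rho\,z}{1+s},\quad x_0=\frac{1-s}{1+s},\tag{3.1}$$
is stereographic projection after scaling $z$ by $\sqrt\rho$. It is a conformal diffeomorphism onto the closed cap of radius $r$, and the round metric is $\frac{4\rho}{(1+s)^2}|dz|^2=\frac w2|dz|^2$. On $|z|=1$ we have $x_1+ix_2=\sin r\,z$ and $x_0=\cos r$, and arclength is $\sin r\,d\varphi$. Conformality gives $|\nabla X|^2=w$ in the flat metric. The area of $B(r)$ is $2\pi(1-\cos r)$.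

Write $\psi_0=\frac{1-\rho t^2}{1+\rho t^2}$ and $\chi=\frac t{1+\rho t^2}$. Differentiating, $t\psi_0'=-\frac{4s}{(1+s)^2}$ and $t\chi'=\frac{t(1-s)}{(1+s)^2}$, and once more,
$$(t\psi_0')'=-\frac{8\rho t(1-s)}{(1+s)^3}=-wt\psi_0,\qquad(t\chi')'=\frac{1-6s+s^2}{(1+s)^3}=\frac\chi t-wt\chi,\qquad\chi'(1)=c_0\chi(1).\tag{3.2}$$
Since $x_0=\psi_0$ and $x_1+ix_2=2\sqrt\rho\,\chi e^{i\varphi}$, this says $\Delta X=-wX$ for the flat Laplacian.

**Lemma 3.1.** (a) If $\int_0^1(tk'^2+k^2/t)\,dt<\infty$, then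
$$\mathcal Q_1(k):=\int_0^1\Big(tk'^2+\frac{k^2}t-wtk^2\Big)dt-c_0k(1)^2=\int_0^1t\Big(k'-\frac{\chi'}\chi k\Big)^2dt\ge0 .$$
(b) If $k(1)=0$ and $\int_0^1tk'^2dt<\infty$, then $\mathcal Q_0(k):=\int_0^1(tk'^2-wtk^2)\,dt=\int_0^1t\big(k'-\frac{\psi_0'}{\psi_0}k\big)^2dt\ge0$, with equality only for $k=0$.

*Proof.* (a) Expanding the square and using (3.2),
$$t\Big(k'-\frac{\chi'}\chi k\Big)^2=tk'^2-\Big(\frac{t\chi'}\chi k^2\Big)'+\frac{(t\chi')'}\chi k^2=tk'^2+\frac{k^2}t-wtk^2-\Big(\frac{t\chi'}\chi k^2\Big)'.$$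
The boundary term at $1$ is $c_0k(1)^2$. At $0$ we have $t\chi'/\chi=\frac{1-s}{1+s}\to1$. Since $\int|kk'|\le(\int k^2/t)^{1/2}(\int tk'^2)^{1/2}<\infty$, $k^2$ has a limit at $0$, and it is $0$ because $\int k^2/t<\infty$. (b) The same expansion holds with $\psi_0>0$. The boundary term at $1$ vanishes. At $0$ it is $\frac{t\psi_0'}{\psi_0}k^2=O(t^2)k(t)^2\to0$, as $|k(t)|\le\int_t^1|k'|\le|\log t|^{1/2}(\int tk'^2)^{1/2}$. Equality forces $k=\mathrm{const}\cdot\psi_0$, and $\psi_0(1)=c_0\ne0$ gives $k=0$. $\square$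

**Lemma 3.2.** If $u\in H^1(D)$ and $\int_{\partial D}u\,d\varphi=0$, then
$$\mathcal Q_D(u):=\int_D(|\nabla u|^2-wu^2)\,dA-c_0\int_{\partial D}u^2d\varphi\ge0.\tag{3.3}$$

*Proof.* Split $u=u_0(t)+u_\perp$, with $u_0$ the angular mean; then $u_0(1)=0$, and the cross terms vanish. By Wirtinger's inequality $\iint u_\perp^2\frac{dt\,d\varphi}t\le\iint|\partial_\varphi u_\perp|^2\frac{dt\,d\varphi}t<\infty$, so for almost every $\varphi$ the function $u_\perp(\cdot,\varphi)$ is admissible in $\mathcal Q_1$. In polar coordinates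
$$\mathcal Q_D(u)=2\pi\mathcal Q_0(u_0)+\int_0^{2\pi}\mathcal Q_1(u_\perp(\cdot,\varphi))\,d\varphi+\iint\frac{|\partial_\varphi u_\perp|^2-u_\perp^2}t\,dt\,d\varphi,$$
and all three terms are nonnegative. $\square$

We also need to know $\sigma_0$ for metrics pulled back from the cap.

**Lemma 3.3.** Let $\Sigma$ be a compact connected bordered Riemann surface and $\pi:\Sigma\to\bar D$ a nonconstant holomorphic map, smooth up to the boundary, with $\pi^{-1}(\partial D)=\partial\Sigma$ and $d\pi\ne0$ on $\partial\Sigma$. Let $\Phi=X\circ\pi=(x_1,x_2,x_0)$ and let $h$ be a conformal metric. Then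
$$\Delta_h\Phi=-|d\Phi|_h^2\,\Phi,\qquad g:=\Phi^*g_{\mathbb S^2}=\Psi h\ \text{ with }\ \Psi=\tfrac12|d\Phi|_h^2 .\tag{3.4}$$
Moreover, with $u=x_0v$,
$$q_g(u)+\tan r\int_{\partial\Sigma}u^2ds=\int_\Sigma x_0^2|\nabla v|^2\qquad(u\in H^1(\Sigma)).\tag{3.5}$$
Hence $g\in\widehat{\mathcal M}(\Sigma)$ and $\sigma_0(g,2)=-\tan r$, with eigenfunction $x_0$.

*Proof.* In a local holomorphic coordinate, $\Delta(X\circ\pi)=|\pi'|^2(\Delta X)\circ\pi=-|\pi'|^2w(\pi)\,\Phi$ and $|\nabla\Phi|^2=|\pi'|^2w(\pi)$, while $\Phi^*g_{\mathbb S^2}=\frac12w(\pi)|\pi'|^2|d\sigma|^2$. This is (3.4), and $\Psi$ vanishes exactly at the critical points of $\pi$. Take $h=g$ near $\partial\Sigma$. By (3.4), $\Delta_hx_0=-2\Psi x_0$. Near $\partial\Sigma$ the map $\Phi$ is a local isometry, and $x_0=\cos\theta$ in terms of the polar distance $\theta$, so $\partial_\nu x_0=-\sin r=-\tan r\,x_0$ on $\partial\Sigma$. Now $|\nabla u|^2=x_0^2|\nabla v|^2+\nabla x_0\cdot\nabla(x_0v^2)$, and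
$$\int_\Sigma\nabla x_0\cdot\nabla(x_0v^2)=\int_{\partial\Sigma}x_0v^2\,\partial_\nu x_0-\int_\Sigma x_0v^2\Delta_hx_0\,dv_h=-\tan r\int_{\partial\Sigma}u^2+2\int_\Sigma\Psi u^2dv_h,$$
which is (3.5). If $0\ne u\in H^1_0$, then $v\in H^1_0$ is nonconstant and $q_g(u)>0$. Finally (3.5) gives $\sigma_0\ge-\tan r$, with equality for $u=x_0$. $\square$

**The disk.** For $\pi=\mathrm{id}$ we get $\sigma_0=-\tan r$. Its eigenfunction is constant on the boundary, so $\sigma_1$ is the minimum of $q(u)/\int u^2ds$ over boundary mean zero. Since $c_0\,d\varphi=\cot r\,ds$, (3.3) says $\sigma_1\ge\cot r$, and $x_1$ attains it. As $-\tan r\cos^2r+\cot r\sin^2r=0$, we get $\Theta_r=2|B(r)|=4\pi(1-\cos r)$, which is the known bound for $\gamma+\ell=1$.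

## 4. Double covers of the disk and the strict upper bound

From here on $\Sigma$ has genus $1$ and one boundary component, so $\chi(\Sigma)=-1$. A *conformal branched double cover* $\Phi:\Sigma\to B(r)$ is a map $X\circ\pi$, where $\pi:\Sigma\to\bar D$ is holomorphic for some conformal structure and orientation on $\Sigma$, smooth up to the boundary, of degree $2$, with $\pi^{-1}(\partial D)=\partial\Sigma$.

**Lemma 4.1.** Such a $\pi$ is unramified on $\partial\Sigma$ and has exactly three branch points, all interior.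

*Proof.* Near a boundary point use half-plane coordinates on both sides. By Schwarz reflection $\pi$ is $c\zeta^k+\cdots$ near $0$, with $c\ne0$, and it maps $\operatorname{Im}\zeta>0$ into the upper half-plane. If $k\ge2$, the argument of the image sweeps an interval of length close to $k\pi\ge2\pi$, which is impossible. So $k=1$. In the interior the branch points are simple, as the degree is $2$, and Riemann–Hurwitz reads $-1=2\cdot1-\#\{\text{branch points}\}$. $\square$

**Proposition 4.2.** For $g\in\widehat{\mathcal M}(\Sigma)$ we have $\Theta_r(\Sigma,g)\le8\pi(1-\cos r)$, and equality implies $g=\Phi^*g_{\mathbb S^2}$ for a conformal branched double cover $\Phi:\Sigma\to B(r)$. For $g\in\mathcal M(\Sigma)$ the inequality is strict.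

**Step 1: a double cover of the disk in every conformal class.** Let $g=\Psi h$. The double $\hat\Sigma$ of the bordered Riemann surface $(\Sigma,[h])$ is a closed Riemann surface of genus $2$ with an antiholomorphic involution $\tau$ exchanging the halves, $\mathrm{Fix}\,\tau=\partial\Sigma$. Every closed surface of genus $2$ is hyperelliptic: it has a unique holomorphic involution $J$ with $\hat\Sigma/J\cong\mathbb P^1$, and $J$ has six fixed points. By uniqueness $\tau J\tau=J$. So $J$ preserves the circle $\partial\Sigma$, and it either preserves or exchanges the two halves. It is not the identity on $\partial\Sigma$, because it has only six fixed points.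

Recall that a nontrivial involution of a circle either reverses orientation, with exactly two fixed points, or preserves orientation, with none: a monotone involution of an interval fixing its ends is the identity. If $J$ exchanged the halves, all six fixed points would lie on $\partial\Sigma$, which is impossible. So $J(\Sigma)=\Sigma$. As $J$ preserves the orientation of $\Sigma$, it preserves that of $\partial\Sigma$ and has no fixed point there.

On $\hat\Sigma/J\cong\mathbb P^1$ the map $\tau$ induces an antiholomorphic involution $\hat\tau$. The class of $p$ is fixed by $\hat\tau$ iff $\tau p=p$ or $\tau p=Jp$. In the second case $p\in\partial\Sigma$, because $J$ preserves the halves and $\tau$ exchanges them; but then $Jp=\tau p=p$, which does not happen on $\partial\Sigma$. So $\mathrm{Fix}\,\hat\tau=\partial\Sigma/J\ne\emptyset$. An antiholomorphic involution of $\mathbb P^1$ with a fixed point is conjugate to $z\mapsto1/\bar z$: moving the fixed point to $\infty$ it is $z\mapsto\alpha\bar z+\beta$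 with $|\alpha|=1$, $\alpha\bar\beta+\beta=0$; a rotation and a translation make it $z\mapsto\bar z$, and a Cayley map finishes. Hence $\Sigma/J$ is one closed side of the fixed circle, and we may take it to be $\bar D$. The quotient map $\pi:\Sigma\to\bar D$ is holomorphic of degree $2$, smooth up to the boundary, with $\pi^{-1}(\partial D)=\partial\Sigma$, and $\partial\Sigma\to\partial D$ is a covering.

**Step 2: balancing, so that the coordinates become test functions for $\sigma_1$.** Let $\phi_0>0$ be as in Fact 2.3. For $\xi\in D$ put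
$$M_\xi(z)=\frac{z+\xi}{1+\bar\xi z},\qquad m(\xi)=\frac{\int_{\partial\Sigma}\phi_0\,M_\xi\circ\pi\,ds}{\int_{\partial\Sigma}\phi_0\,ds}\in\bar D.$$
If $\xi\to\xi_0\in\partial D$, then $M_\xi(z)\to\frac{z+\xi_0}{1+\bar\xi_0z}=\xi_0$ for $z\in\partial D\setminus\{-\xi_0\}$. As $\pi^{-1}(-\xi_0)$ is finite, dominated convergence gives $m(\xi)\to\xi_0$. So $m$ extends continuously to $\bar D$ by the identity on $\partial D$. If $m$ had no zero, $m/|m|$ would retract $\bar D$ onto $\partial D$, contrary to Brouwer. Replace $\pi$ by $M_\xi\circ\pi$ with $m(\xi)=0$, and put $\Phi=X\circ\pi=(x_1,x_2,x_0)$. Since $x_1+ix_2=\sin r\,\pi$ on $\partial\Sigma$, we have $\int_{\partial\Sigma}\phi_0x_1=\int_{\partial\Sigma}\phi_0x_2=0$.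

**Step 3: the inequality.** By (2.2), $q_g(x_i)\ge\sigma_1\int_{\partial\Sigma}x_i^2$ for $i=1,2$, and $q_g(x_0)\ge\sigma_0\int_{\partial\Sigma}x_0^2$. Add these three. We have $|\Phi|=1$; on $\partial\Sigma$, $x_1^2+x_2^2=\sin^2r$ and $x_0=\cos r$; and $\int|\nabla\Phi|^2$ is twice the area covered, $2\cdot2\cdot|B(r)|=8\pi(1-\cos r)$. So
$$8\pi(1-\cos r)-2|\Sigma|_g\ge[\sigma_0\cos^2r+\sigma_1\sin^2r]\,|\partial\Sigma|_g .$$

**Step 4: the case of equality.** Then $q_g(x_0)=\sigma_0\int_{\partial\Sigma}x_0^2$, so $\Delta_hx_0=-2\Psi x_0$ by Fact 2.2. By (3.4), $\Delta_hx_0=-|d\Phi|_h^2x_0$. As $x_0\ge\cos r>0$, we get $\Psi=\frac12|d\Phi|_h^2$, i.e. $g=\Phi^*g_{\mathbb S^2}$. By Lemma 4.1 this $\Psi$ has three zeros. If $g\in\mathcal M(\Sigma)$, then $\Psi>0$ everywhere, a contradiction. $\square$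

## 5. The curves $\eta^2=b-z^3$ and a spectral inequality that suffices

Step 4 says where near-maximizers must be sought: take the pull-back metric of a branched double cover and smooth its cone points slightly. For such a pull-back $\sigma_0=-\tan r$ by Lemma 3.3, so everything depends on whether $\sigma_1=\cot r$. We look at a one-parameter family of covers with many symmetries.

For $b=a^3$ with $a\in(0,1)$ let
$$S=S_b=\{(z,\eta):\eta^2=b-z^3,\ |z|\le1\},\qquad J(z,\eta)=(z,-\eta).$$
The curve is smooth, since $\eta=0$ forces $z^3=b\ne0$. The function $z$ is a double cover $S\to\bar D$ branched over $a\omega^j$, $j=0,1,2$, where $\omega=e^{2\pi i/3}$. On $|z|=1$ the function $b-z^3$ has winding number $3$, which is odd, so $\partial S$ is connected. Also $\chi(S)=2-3=-1$, so $S$ has genus $1$: $S\cong\Sigma$. "Odd" and "even" refer to $J$. Let $\hat g$ be the pull-back of the round metric of $B(r)$, and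
$$\mathcal Q(u)=\int_S|\nabla u|^2-\int_Swu^2\,dA-c_0\int_{\partial S}u^2\,d\varphi=q_{\hat g}(u)-\cot r\int_{\partial S}u^2\,ds,\qquad u\in H^1(S),\tag{5.1}$$
because $2\,dv_{\hat g}=w\,dA$ and $ds=\sin r\,d\varphi$. We write $\mathcal Q(\cdot,\cdot)$ for the bilinear form.

**Proposition 5.1.** For every $\rho\in(0,1)$ there is $b\in(0,1)$ such that $\mathcal Q(u)\ge0$ for all odd $u\in H^1(S_b)$.

Sections 6 to 11 prove this. First we show that it is enough.

**Proposition 5.2.** Proposition 5.1 implies $\Theta_r^*(\Sigma)=8\pi(1-\cos r)$, and hence, with Proposition 4.2, Theorem 1.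

**Step 1: even functions cost nothing.** An even $u\in H^1(S)$ is a function on $D$ with finite Dirichlet integral, in $H^1(D)$ by Fact 2.4, and $\mathcal Q(u)=2\mathcal Q_D(u)$. By Lemma 3.2, $\mathcal Q(u)\ge0$ if it has boundary mean zero. Even and odd functions are $\mathcal Q$-orthogonal, and odd functions have mean zero on $\partial S$. So for the $b$ of Proposition 5.1,
$$q_{\hat g}(u)\ge\cot r\int_{\partial S}u^2ds\qquad\text{whenever }\int_{\partial S}u\,ds=0.\tag{5.2}$$

**Step 2: coercivity, to control the smoothing.** Write $\hat g=\Psi h$ with $h$ smooth, $h=\hat g$ near $\partial S$; here $\Psi$ vanishes exactly at the three branch points. With $K_0=1+\tan r$ and $u=x_0v$, (3.5) gives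
$$q_{\hat g}(u)+K_0\int_{\partial S}u^2=\int_Sx_0^2|\nabla v|^2+\int_{\partial S}x_0^2v^2\ge c'\|v\|_{H^1(h)}^2\ge c\|u\|_{H^1(h)}^2,\tag{5.3}$$
$c>0$, by the Poincaré–Friedrichs inequality and because $x_0$ is smooth with $x_0\ge\cos r$.

**Step 3: smoothing.** Let $g_\varepsilon=(\Psi+\varepsilon\zeta)h$, where $\zeta\ge0$ is smooth, supported away from $\partial S$, and positive at the zeros of $\Psi$. This is a smooth metric. Since $q_{g_\varepsilon}(u)=q_{\hat g}(u)-2\varepsilon\int\zeta u^2dv_h$, (5.3) gives a constant $C'$ with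
$$q_{g_\varepsilon}(u)\ge(1-C'\varepsilon)q_{\hat g}(u)-C'\varepsilon K_0\int_{\partial S}u^2.\tag{5.4}$$
On $H_0^1$ the right side is at least $(1-C'\varepsilon)c\|u\|^2_{H^1}$, so for small $\varepsilon$ the first Dirichlet eigenvalue of $g_\varepsilon$ exceeds $2$, i.e. $g_\varepsilon\in\mathcal M(\Sigma)$.

**Step 4: the two eigenvalues in the limit.** By (5.4) and (3.5), $\sigma_0(g_\varepsilon)\ge-\tan r-o(1)$. The span of the first two eigenfunctions $\phi_0,\phi_1$ of $g_\varepsilon$ contains $u\ne0$ with $\int_{\partial S}u\,ds=0$, and $q_{g_\varepsilon}(u)\le\sigma_1(g_\varepsilon)\int_{\partial S}u^2$. The trace of $u$ is nonzero, because $2$ is not a Dirichlet eigenvalue. So (5.2) and (5.4) give $\sigma_1(g_\varepsilon)\ge\cot r-o(1)$. The boundary length does not depend on $\varepsilon$, $-\tan r\cos^2r+\cot r\sin^2r=0$, and $2|S|_{g_\varepsilon}\to2|S|_{\hat g}=8\pi(1-\cos r)$. Hence $\liminf_{\varepsilon\to0}\Theta_r(g_\varepsilon)\ge8\pi(1-\cos r)$, and Proposition 4.2 gives the opposite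 bound. $\square$

## 6. Three symmetry classes, and why $b$ can be neither small nor near $1$

On $S$ let $\Omega(z,\eta)=(\omega z,\eta)$ and $C(z,\eta)=(\bar z,\bar\eta)$. Both preserve $\mathcal Q$ and commute with $J$, and $\Omega^3=1$, $\Omega C=C\Omega^{-1}$. Their fixed points will matter. $C$ fixes the points over $z\in[-1,a]$, where $\eta$ is real. $JC$ fixes those over $z\in[a,1]$, where $\eta$ is imaginary or $0$. $\Omega C$ fixes all points over $\arg z=\pi/3$, because there $\eta^2=b+t^3>0$ and $\omega\bar z=z$.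

An odd $u$ splits $\mathcal Q$-orthogonally into its $C$-odd and $C$-even parts. A $C$-even $v$ splits $\mathcal Q$-orthogonally into $\frac13(v+v\circ\Omega+v\circ\Omega^2)$ and a remainder killed by this averaging. Since $v\circ\Omega\circ C=v\circ C\circ\Omega^{-1}=v\circ\Omega^2$, both parts stay $C$-even. So Proposition 5.1 reduces to $\mathcal Q\ge0$ on each of three classes:

- **(O)** odd, $C$-odd functions;
- **(M)** odd, $C$-even functions with $v+v\circ\Omega+v\circ\Omega^2=0$;
- **(I)** odd, $C$-even, $\Omega$-invariant functions.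

**Lemma 6.1.** If $\mathcal Q\ge0$ on (O), then $\mathcal Q\ge0$ on (M).

*Proof.* For $v$ in (M) put $v'=v\circ\Omega-v\circ\Omega^2$. By the relation just used, $v'\circ C=-v'$, so $v'$ is of type (O). Invariance gives $\mathcal Q(v,v\circ\Omega)=\mathcal Q(v\circ\Omega^2,v)$, and $\mathcal Q(v,v+v\circ\Omega+v\circ\Omega^2)=0$, so both equal $-\frac12\mathcal Q(v)$. As $\mathcal Q(v\circ\Omega,v\circ\Omega^2)=\mathcal Q(v,v\circ\Omega)$, we get $\mathcal Q(v')=2\mathcal Q(v)+\mathcal Q(v)=3\mathcal Q(v)$. $\square$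

A sensible first hope is that every $b$ works, say by one more comparison along rays. It does not.

**For $b$ small, $\mathcal Q$ is negative somewhere on (O).** Over $a<|z|\le1$ put $\zeta=\dfrac{i\eta}{z\sqrt{1-b/z^3}}$, principal root. Then $\zeta^2=z$, $\zeta$ is odd, and $\zeta\circ C=-\bar\zeta$. So $u=k(t)\operatorname{Re}\zeta/|\zeta|$, with $k=0$ for $t\le\varepsilon$ and $a<\varepsilon$, is of type (O). In terms of $\varphi=2\arg\zeta\in[0,4\pi)$ it is $k(t)\cos(\varphi/2)$, so $\mathcal Q(u)=2\pi\mathcal Q_{1/2}(k)$ with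
$$\mathcal Q_{1/2}(k)=\int_0^1\Big(tk'^2+\frac{k^2}{4t}-wtk^2\Big)dt-c_0k(1)^2=\mathcal Q_1(k)-\frac34\int_0^1\frac{k^2}t\,dt .$$
Lemma 3.1(a) gives $\mathcal Q_1(\chi)=0$, so $\mathcal Q_{1/2}(\chi)<0$. Multiply $\chi$ by the cutoff that is $0$ for $t\le\varepsilon$, $1$ for $t\ge2\varepsilon$, linear between. On $[\varepsilon,2\varepsilon]$ we have $k\le2\varepsilon$ and $|k'|\le3$, so $\mathcal Q_{1/2}$ changes by $O(\varepsilon^2)$ and stays negative for small $\varepsilon$.

**For $b$ near $1$, $\mathcal Q$ is negative somewhere on (I).** For a sector $V=\{\varphi_1<\arg z<\varphi_2,\ |z|<1\}$ put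
$$\mathcal Q_V(f)=\int_V(|\nabla f|^2-wf^2)\,dA-c_0\int_{\rm arc}f^2d\varphi,\qquad f\in H^1(V).\tag{6.1}$$
Let $V_3=\{0<\arg z<\pi/3\}$. In Section 7 we shall see that the functions of type (I) correspond to the $f\in H^1(V_3)$ that vanish on the edge segment $\arg z=0$, $a\le|z|\le1$, with $\mathcal Q(u)=12\mathcal Q_{V_3}(f)$. By (3.2),
$$\mathcal Q_{V_3}(\psi_0)=\tfrac\pi3\big[\psi_0(1)\psi_0'(1)-c_0\psi_0(1)^2\big]=\tfrac\pi3\big[-\cos r\sin^2r-\cos^3r\big]=-\tfrac\pi3\cos r<0.$$
As $a\to1$ the segment shrinks to the point $z=1$, which has zero capacity, so a logarithmic cutoff of $\psi_0$ near $z=1$ is admissible, with $\mathcal Q_{V_3}$ still negative.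

So the two classes pull in opposite directions: (O) forbids small $b$, (I) forbids $b$ near $1$. We need a $b$ in between, for every $\rho\in(0,1)$. Test functions only show negativity; to prove $\mathcal Q\ge0$ at one exact $b$ we need a certificate. The idea is that on each class $\mathcal Q$ can have at most one bad direction. If we then exhibit an explicit vector in the kernel of $\mathcal Q$, that direction is used up, and $\mathcal Q\ge0$.

## 7. At most one nonpositive direction in each class

**Lemma 7.1.** (a) There is a linear functional $\lambda$ on (O) such that $0\ne u\in$ (O) and $\lambda(u)=0$ imply $\mathcal Q(u)>0$. (b) If $0\ne f\in H^1(V_3)$ and $\int_{\rm arc}f\,d\varphi=0$, then $\mathcal Q_{V_3}(f)>0$.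

*Proof.* (a) Let $V_1=\{0<\arg z<2\pi/3\}$, $V_2=\{2\pi/3<\arg z<\pi\}$. The branch points have arguments $0,\pm2\pi/3$, so over each open sector there are two sheets, exchanged by $J$. Let $u_i\in H^1(V_i)$ be $u$ on a fixed sheet over $V_i$. Then $J$ and $C$ carry these two sheets to all eight sheets over $V_1,V_2,\bar V_1,\bar V_2$, and $|u|$ is preserved, so
$$\mathcal Q(u)=4\big[\mathcal Q_{V_1}(u_1)+\mathcal Q_{V_2}(u_2)\big].$$
Moreover $u_2=0$ on $\arg z=\pi$, because $C$ fixes the points over $[-1,0]$ and $u$ is $C$-odd. Put $\lambda(u)=\int_{\rm arc}u_1\,d\varphi$ and split $u_1=f_0(t)+f_\perp$, with $f_0$ the angular mean over $V_1$; the parts are $\mathcal Q_{V_1}$-orthogonal. Suppose $\lambda(u)=0$. Then $f_0(1)=0$, and the $f_0$-part contributes $\frac{2\pi}3\mathcal Q_0(f_0)\ge0$, with equality only if $f_0=0$ (Lemma 3.1(b)). For $f_\perp$, Wirtinger's inequality for mean zero on an interval of length $L=2\pi/3$ has constant $(\pi/L)^2=\frac94$: $\int|\partial_\varphi f_\perp|^2d\varphi\ge\frac94\int f_\perp^2d\varphi$.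 For $u_2$ the interval has length $L=\pi/3$ with a zero at one end, and the constant is $(\pi/2L)^2=\frac94$ again. In particular both are admissible in $\mathcal Q_1$ on almost every ray, and Lemma 3.1(a) gives
$$\mathcal Q_{V_1}(f_\perp)=\int\mathcal Q_1(f_\perp(\cdot,\varphi))\,d\varphi+\iint\frac{|\partial_\varphi f_\perp|^2-f_\perp^2}t\,dt\,d\varphi\ge\frac54\iint f_\perp^2\,\frac{dt\,d\varphi}t,$$
and likewise for $u_2$. So $\mathcal Q(u)>0$ unless $f_0=f_\perp=u_2=0$, i.e. $u=0$. (b) The same argument applies to $f=f_0+f_\perp$ on $V_3$, with $L=\pi/3$ and Wirtinger constant $9$. $\square$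

The condition $\lambda(u)=0$ cannot be dropped from the method: on a sector $V$ of opening $L$ we have, as in Section 6, $\mathcal Q_V(\psi_0)=-L\cos r<0$. This is the one direction that sector comparison cannot see.

**Lemma 7.2.** If there is $u^*\ne0$ of type (O) with $\mathcal Q(u^*,v)=0$ for all $v$ of type (O), then $\mathcal Q\ge0$ on (O).

*Proof.* Suppose $\mathcal Q(v)<0$ for some $v$ of type (O). Since $\mathcal Q(u^*)=0$, $u^*$ and $v$ are independent, and $\mathcal Q(\alpha u^*+\beta v)=\beta^2\mathcal Q(v)\le0$ on their span. But $\lambda$ vanishes on some nonzero vector of this span, contradicting Lemma 7.1(a). $\square$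

**Type (I) as a mixed boundary problem on $V_3$.** Put
$$F_a=\{f\in H^1(V_3):f=0\text{ on }\arg z=0,\ a\le|z|\le1\}.$$
If $u$ is of type (I), then $u\circ JC=-u$, so $u=0$ over $z\in[a,1]$, and the restriction $f$ of $u$ to one fixed sheet over $V_3$ lies in $F_a$. The group generated by $J,\Omega,C$ has order $12$: it is $\{1,J\}$ times the dihedral group of order $6$. The latter permutes the six sectors of angle $\pi/3$ simply transitively, and $J$ exchanges the two sheets over each. So the group permutes the $12$ sheets simply transitively, $|u|$ is invariant, and $\mathcal Q(u)=12\mathcal Q_{V_3}(f)$.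

Conversely, every $v\in F_a$ extends to a function $V$ of type (I). Let $\epsilon$ be the character with $\epsilon(J)=-1$, $\epsilon(\Omega)=\epsilon(C)=1$, and put $V(g\,p)=\epsilon(g)v(p)$ for $p$ in the fixed sheet and $g$ in the group. The edges of the sheet lie over $\{\arg z=0,\,t<a\}$, $\{\arg z=0,\,t>a\}$, $\{\arg z=\pi/3\}$. They are fixed pointwise by $C$, $JC$, $\Omega C$ respectively, each of which acts near an edge point as the reflection in the edge and so maps the sheet to the adjacent one. Since $\epsilon=1,-1,1$ on these three and $v=0$ on the second edge, the traces of $V$ on the two sides agree. By equivariance they agree on all edges, so $V$ is $W^{1,2}$ off the points over $0$ and the branch points, and $V\in H^1(S)$ by Fact 2.4. By construction $V\circ g=\epsilon(g)V$, so $V$ is of type (I). By polarization $\mathcal Q(u,V)=12\mathcal Q_{V_3}(f,v)$.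

The form $\mathcal Q_{V_3}$ does not depend on $a$, and $F_a\subset F_{a_1}$ for $a\le a_1$. This monotonicity lets us use a null vector found at a different value of $a$.

**Lemma 7.3.** Suppose $S_{a_1^3}$ carries $u^*\ne0$ of type (I) with $\mathcal Q(u^*,V)=0$ for all $V$ of type (I). Then $\mathcal Q\ge0$ on the type (I) functions of $S_{a^3}$ for every $a\le a_1$.

*Proof.* Let $0\ne f^*\in F_{a_1}$ be the restriction of $u^*$. For $v\in F_{a_1}$ with extension $V$, $\mathcal Q_{V_3}(f^*,v)=\frac1{12}\mathcal Q(u^*,V)=0$. If $\mathcal Q_{V_3}(v)<0$ for some $v\in F_{a_1}$, then $\mathcal Q_{V_3}\le0$ on the two-dimensional span of $f^*,v$, which contains a nonzero vector with $\int_{\rm arc}=0$, contradicting Lemma 7.1(b). So $\mathcal Q_{V_3}\ge0$ on $F_{a_1}\supset F_a$. $\square$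

**Definition.** A *null vector* is $0\ne u\in H^1(S)$ with $\mathcal Q(u,v)=0$ for all $v\in H^1(S)$.

By Lemmas 6.1, 7.2 and 7.3, Proposition 5.1 holds with $b=a_2^3$ once we find, for each $\rho$, numbers $a_2\le a_1$ in $(0,1)$ such that $S_{a_2^3}$ has a null vector of type (O) and $S_{a_1^3}$ has one of type (I).

## 8. Null vectors from a holomorphic function

A null vector is a solution of $\Delta u+wu=0$ with $\partial_tu=c_0u$ on $|z|=1$, smooth on $S$. Local solutions have a holomorphic description. If $y$ is holomorphic, then $u=\operatorname{Re}\big(y'-\frac{2\rho\bar zy}{1+s}\big)$ solves the equation, as we verify below. For $y=1,z,z^2$ this gives $-\sqrt\rho\,x_1$, $x_0$, $x_1/\sqrt\rho$: quadratic polynomials $y$ produce restrictions of linear functions. The quantity blind to them is $f=y'''$. So we prescribe $f$ as a single-valued function on $S$ and ask when $u$ comes out single-valued too.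

On $S$ put $T=\eta\sqrt{1-bz^3}$, with the principal root, which is nonvanishing and holomorphic near $|z|\le1$. Then
$$T^2=(b-z^3)(1-bz^3)=b-(1+b^2)z^3+bz^6.\tag{8.1}$$
Let $S^*$ be $S$ without the branch points. Let $\Pi$ be a polynomial of degree at most $5$ with
$$z^5\,\overline{\Pi(1/\bar z)}=-\Pi(z),\tag{8.2}$$
and $f=\Pi/T^3$, which is odd. Consider the closed odd forms on $S^*$
$$\Gamma=\overline{f\,dz}-\rho z^2f\,dz,\qquad\Xi=\operatorname{Re}(zf\,dz).\tag{8.3}$$

**Proposition 8.1.** Suppose $\Pi\ne0$ and $\Gamma,\Xi$ are exact on $S^*$. Let $G,K$ be their odd primitives, $dG=\Gamma$, $dK=\Xi$. Then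
$$u=\frac{\operatorname{Re}(\bar zG)-(1-s)K}{1+s}\tag{8.4}$$
extends to an odd smooth function on $S$ and is a null vector.

The odd primitives exist and are unique: for any primitive $G$, $d(G+G\circ J)=0$, so $G+G\circ J$ is constant, and we subtract half of it; an odd constant is $0$.

**Step 1: the equation.** Locally on $S^*$ choose primitives $\Lambda_k$ of $z^kf\,dz$ ($k=0,1,2$) with constants such that $\bar\Lambda_0-\rho\Lambda_2=G$ and $\operatorname{Re}\Lambda_1=K$. Put $y=\frac12(z^2\Lambda_0-2z\Lambda_1+\Lambda_2)$. Then $y'=z\Lambda_0-\Lambda_1$, $y''=\Lambda_0$, $y'''=f$. Put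
$$L=y'-\frac{2\rho\bar zy}{1+s}=\frac{z\Lambda_0-(1-s)\Lambda_1-\rho\bar z\Lambda_2}{1+s};$$
the second form uses $\rho\bar zz^2=sz$ and $\rho\bar z\cdot2z=2s$. Since $\operatorname{Re}(z\Lambda_0)=\operatorname{Re}(\bar z\bar\Lambda_0)$, $\operatorname{Re}L=u$. From $\partial_{\bar z}\frac{\bar z}{1+s}=\frac1{(1+s)^2}$,
$$\partial_{\bar z}L=-\frac{2\rho y}{(1+s)^2},\qquad\partial_z\partial_{\bar z}L=-\frac{2\rho}{(1+s)^2}\Big(y'-\frac{2\rho\bar zy}{1+s}\Big)=-\frac{2\rho}{(1+s)^2}L .$$
As $\Delta=4\partial_z\partial_{\bar z}$, $\Delta u+wu=0$ on $S^*$.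

**Step 2: the radial derivative.** We have $zL_z=zy''-\frac{2s}{1+s}y'+\frac{2\rho s\bar z}{(1+s)^2}y$ and $\bar zL_{\bar z}=-\frac{2\rho\bar z}{(1+s)^2}y$. In $zL_z+\bar zL_{\bar z}-\frac{1-s}{1+s}L$ the coefficient of $y'$ is $\frac{-2s-(1-s)}{1+s}=-1$, and that of $y$ is $\frac{2\rho\bar z}{(1+s)^2}[s-1+(1-s)]=0$. Since $t\partial_t=z\partial_z+\bar z\partial_{\bar z}$, the result is $zy''-y'=\Lambda_1$; taking real parts,
$$t\,\partial_tu-\frac{1-s}{1+s}\,u=K.\tag{8.5}$$

**Step 3: the boundary condition.** On $|z|=1$, $b-z^3=-z^3\,\overline{(1-bz^3)}$, so $T^2=-z^3|1-bz^3|^2$. Condition (8.2) reads $-z^{-5}\Pi=\bar\Pi$ there, so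
$$(z^2f)^2=\frac{z^4\Pi^2}{T^6}=\frac{-z^{-5}\Pi^2}{|1-bz^3|^6}=\frac{|\Pi|^2}{|1-bz^3|^6}\ge0 .$$
Hence $z^2f$ is real on $\partial S$. Along $\partial S$ we have $dz=iz\,d\varphi$, so $dK=\operatorname{Re}(iz^2f)\,d\varphi=0$. Thus $K$ is constant on the connected, $J$-invariant curve $\partial S$; being odd, it is $0$ there. By (8.5) at $t=1$, $\partial_tu=c_0u$. Everything is smooth up to $\partial S$, since $f$ is holomorphic across it.

**Step 4: the branch points.** Near a branch point over $p$ put $z-p=\sigma^2$; here $J$ is $\sigma\mapsto-\sigma$, and $T$ is $\sigma$ times an even nonvanishing power series. So $z^kf\,dz=\sigma^{-2}(\text{even power series})\,d\sigma$ has no residue and has an odd local primitive $\Lambda_k$. The differences $\bar\Lambda_0-\rho\Lambda_2-G$ and $\operatorname{Re}\Lambda_1-K$ are constant and odd, hence zero, so these $\Lambda_k$ may be used in Step 1. Then $y$ is an odd Laurent series in $\sigma$, and $y'''=f=\sum_{k\ge0}f_k\sigma^{2k-3}$. The operator $d/dz$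 sends $\sigma^m$ to $\frac m2\sigma^{m-2}$, so the term $y_m\sigma^m$ contributes $\frac{m(m-2)(m-4)}8y_m\sigma^{m-6}$ to $f$, with nonzero factor for odd $m$. So $y_m=0$ unless $m-6\ge-3$, i.e. $m\ge3$. Hence $y$ and $y'$ are power series in $\sigma$, and $u=\operatorname{Re}L$ is smooth there, although $G$ and $K$ need not be.

**Step 5: conclusion.** If $u\equiv0$, then $K\equiv0$ by (8.5), so $\operatorname{Re}(zf\,dz)=0$, $zf=0$ and $\Pi=0$, which is excluded. With $\hat g=\Psi h$ as in Section 5, Step 1 says $\Delta_hu+2\Psi u=0$ on $S^*$, and by continuity on $S$. Green's formula gives $\mathcal Q(u,v)=\int_{\partial S}(\partial_tu-c_0u)\,v\,d\varphi=0$ for all $v\in H^1(S)$. Oddness is clear from (8.4). $\square$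

## 9. Exactness as two period conditions

Let $0_\pm=(0,\pm\sqrt b)$. Let $e$ be the path in $S^*$ from $0_+$ over $[0,a]$ with $T>0$, then past the point over $a$ with a small detour around it, and back over $[0,a]$ with $T<0$ to $0_-$. As $\Omega$ fixes $0_\pm$, the paths $e,\Omega e,\Omega^2e$ all go from $0_+$ to $0_-$. Note $T\circ\Omega=T$. Define, for $k\ge0$ and $m\ge0$,
$$B_k=\frac12\int_e\frac{z^k\,dz}T=\int_0^a\frac{z^k\,dz}{\sqrt{(b-z^3)(1-bz^3)}},\qquad A_m=\frac12\int_e\frac{z^m\,dz}{T^3}.$$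
In $B_k$ the way back, with $T<0$, contributes as much as the way out.

**Lemma 9.1.** An odd closed form on $S^*$ is exact iff its integrals over $e,\Omega e,\Omega^2e$ coincide.

*Proof.* Necessity is clear. Let $\theta$ be odd and closed. A small loop about a branch point is mapped by $J$ to a homologous loop, so its $\theta$-period equals its own negative and is $0$. In particular the choice of detour in $e$ is irrelevant. Small loops generate the kernel of $H_1(S^*)\to H_1(S)$, so the periods of $\theta$ live on $H_1(S;\mathbb Q)\cong\mathbb Q^2$. It remains to see that $e-\Omega e$ and $\Omega e-\Omega^2e$ form a basis. The form $dz/T$ is holomorphic on $S$, as $dz=2\sigma\,d\sigma$ at a branch point, and $\Omega^*(dz/T)=\omega\,dz/T$, so $\int_{\Omega^je}dz/T=2\omega^jB_0$ with $B_0>0$. If $n_1(e-\Omega e)+n_2(\Omega e-\Omega^2e)$ is null-homologous with $n_i\in\mathbb Q$, then $2B_0(1-\omega)(n_1+n_2\omega)=0$, so $n_1=n_2=0$. $\square$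

From $\Omega^*(z^mdz/T^3)=\omega^{m+1}z^mdz/T^3$ we get $\frac12\int_{\Omega^je}z^mdz/T^3=\omega^{j(m+1)}A_m$. The $A_m$ are real: $T\circ C=\bar T$, so $\int_{Ce}z^mdz/T^3$ is the conjugate of $\int_ez^mdz/T^3$, and $Ce$ differs from $e$ only in the detour.

**Type (O).** Let $\Pi=i[\alpha(1+z^5)+\alpha'(z^2+z^3)]$ with $\alpha,\alpha'\in\mathbb R$; then (8.2) holds. Reducing exponents of $\omega$ modulo $3$,
$$\tfrac12\int_{\Omega^je}f\,dz=i\big[\omega^j(\alpha A_0+\alpha'A_3)+\alpha A_5+\alpha'A_2\big],\qquad\tfrac12\int_{\Omega^je}z^2f\,dz=i\big[\omega^{-j}(\alpha A_7+\alpha'A_4)+\alpha A_2+\alpha'A_5\big],$$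
$$\tfrac12\int_{\Omega^je}zf\,dz=i\big[\alpha(\omega^{-j}A_1+\omega^jA_6)+\alpha'(\omega^jA_3+\omega^{-j}A_4)\big].$$
So the $j$-dependent part of $\frac12\int_{\Omega^je}\Gamma$ is $-i\omega^{-j}[\alpha(A_0+\rho A_7)+\alpha'(A_3+\rho A_4)]$, and $\frac12\int_{\Omega^je}\Xi=\operatorname{Im}(\omega^j)[\alpha(A_1-A_6)+\alpha'(A_4-A_3)]$. Both brackets must vanish, and this has a solution $(\alpha,\alpha')\ne0$ iff
$$\mathcal D:=(A_0+\rho A_7)(A_4-A_3)-(A_3+\rho A_4)(A_1-A_6)=0.\tag{9.1}$$
The symmetry is right: $f\circ C=-\bar f$, so $C^*\Gamma=-\bar\Gamma$ and $C^*\Xi=-\Xi$. Then $G\circ C+\bar G$ and $K\circ C+K$ are constant and odd, hence zero, and (8.4) gives $u\circ C=-u$. So (9.1) yields a null vector of type (O).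

**Type (I).** Let $\Pi=z-z^4$, which satisfies (8.2). Then $\frac12\int_{\Omega^je}zf\,dz=A_2-A_5$ does not depend on $j$. Further, $\frac12\int_{\Omega^je}f\,dz=\omega^{-j}(A_1-A_4)$ and $\frac12\int_{\Omega^je}z^2f\,dz=\omega^j(A_3-A_6)$, so $\frac12\int_{\Omega^je}\Gamma=\omega^j[A_1-A_4-\rho A_3+\rho A_6]$. Exactness holds iff
$$A_1+\rho A_6-A_4-\rho A_3=0.\tag{9.2}$$
Here $f\circ C=\bar f$ gives $G\circ C=\bar G$, $K\circ C=K$, so $u\circ C=u$. And $f\circ\Omega=\omega f$ gives $\Omega^*\Gamma=\omega\Gamma$, $\Omega^*\Xi=\Xi$, so $G\circ\Omega=\omega G$, $K\circ\Omega=K$ and $u\circ\Omega=u$. So (9.2) yields a null vector of type (I).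

## 10. From regularized periods to hypergeometric functions

**Step 1: express the $A_m$ through the convergent integrals $B_k$.** Put $\mathsf c=\frac{1+b^2}{2b}>1$ and $\kappa=\mathsf c^2-1>0$, so $T^2=b(1-2\mathsf cz^3+z^6)$ and $TT'=3b(-\mathsf cz^2+z^5)$. For $j\ge1$ the function $z^j/T$ vanishes at $0_\pm$. Hence $\int_ed(z^j/T)=0$, with $d(z^j/T)=\big(jz^{j-1}T^2-z^jTT'\big)T^{-3}dz$; and $z^k/T=z^kT^2/T^3$. So
$$jA_{j-1}-(2j-3)\mathsf cA_{j+2}+(j-3)A_{j+5}=0,\qquad B_k=b(A_k-2\mathsf cA_{k+3}+A_{k+6}).\tag{10.1}$$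
The first relation for $j=1,2,4,5$ gives
$$A_6=\tfrac12(A_0+\mathsf cA_3),\quad A_7=2A_1-\mathsf cA_4,\quad A_9=5\mathsf cA_6-4A_3,\quad A_{10}=\tfrac72\mathsf cA_7-\tfrac52A_4,$$
and then the second gives
$$\tfrac{B_0}b=\tfrac32(A_0-\mathsf cA_3),\quad\tfrac{B_1}b=3(A_1-\mathsf cA_4),\quad\tfrac{B_3}b=3(\mathsf cA_6-A_3),\quad\tfrac{B_4}b=\tfrac32(\mathsf cA_7-A_4).$$
Put $E_0=\mathsf cB_0-B_3$, $E_1=2(\mathsf cB_1-B_4)$, $N=3b\kappa$. Inserting $A_6$, $\frac{E_0}b=\frac32\mathsf cA_0-\frac32\mathsf c^2A_3-\frac32\mathsf cA_0-\frac32\mathsf c^2A_3+3A_3=-3\kappa A_3$. Inserting $A_7$, $\frac{E_1}b=6\mathsf cA_1-6\mathsf c^2A_4+3A_4-6\mathsf cA_1+3\mathsf c^2A_4=-3\kappa A_4$. Solving back,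
$$NA_3=-E_0,\quad NA_4=-E_1,\quad NA_0=-\mathsf cE_0+2\kappa B_0,\quad NA_1=-\mathsf cE_1+\kappa B_1,$$
$$NA_6=-\mathsf cE_0+\kappa B_0,\quad NA_7=-\mathsf cE_1+2\kappa B_1 .$$

**Step 2: rewrite the two conditions.** In $N^2\mathcal D$ the first product is $[-\mathsf c(E_0+\rho E_1)+2\kappa(B_0+\rho B_1)](E_0-E_1)$, and the second, with its sign, is $+(E_0+\rho E_1)[\mathsf c(E_0-E_1)-\kappa(B_0-B_1)]$. The terms with $\mathsf c$ cancel:
$$N^2\mathcal D=\kappa\{2(B_0+\rho B_1)(E_0-E_1)-(E_0+\rho E_1)(B_0-B_1)\}=\kappa\{E_0[B_0+(1+2\rho)B_1]-E_1[(2+\rho)B_0+\rho B_1]\}.\tag{10.2}$$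
Similarly, as $\kappa=(\mathsf c-1)(\mathsf c+1)$,
$$N(A_1+\rho A_6-A_4-\rho A_3)=(\mathsf c-1)\{(\mathsf c+1)(B_1+\rho B_0)-(E_1+\rho E_0)\}.\tag{10.3}$$

**Step 3: Euler integrals.** Let $x=b^2$ and
$$\beta_\tau(x)=\int_0^1t^{\tau-1}(1-t)^{-1/2}(1-xt)^{-1/2}dt=\mathrm B(\tau,\tfrac12)\,{}_2F_1(\tfrac12,\tau;\tau+\tfrac12;x).$$
The substitution $z=at^{1/3}$ gives $(b-z^3)(1-bz^3)=b(1-t)(1-xt)$ and $B_k=\frac{a^{k+1}}{3\sqrt b}\beta_{(k+1)/3}$. Since $\frac d{dt}\big(\frac{1-t}{1-xt}\big)^{1/2}=-\frac12(1-x)(1-t)^{-1/2}(1-xt)^{-3/2}$ and $\beta_\tau'=\frac12\int_0^1t^\tau(1-t)^{-1/2}(1-xt)^{-3/2}dt$, integrating $\frac d{dt}\big[t^\tau\big(\frac{1-t}{1-xt}\big)^{1/2}\big]$ over $[0,1]$ gives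
$$(1-x)\beta_\tau'=\tau\int_0^1t^{\tau-1}\Big(\frac{1-t}{1-xt}\Big)^{1/2}dt=\tau(\beta_\tau-\beta_{\tau+1})\le1.\tag{10.4}$$
Now $2b\mathsf c=1+x$, $a^4=ab$, $a^5=a^2b$, so by (10.4) with $\tau=\frac13,\frac23$
$$2bE_0=\frac a{3\sqrt b}\big[(1+x)\beta_{1/3}-2x\beta_{4/3}\big]=\frac a{3\sqrt b}(1-x)(\beta_{1/3}+6x\beta_{1/3}'),$$
$$2bE_1=\frac{2a^2}{3\sqrt b}\big[(1+x)\beta_{2/3}-2x\beta_{5/3}\big]=\frac{a^2}{3\sqrt b}(1-x)(2\beta_{2/3}+6x\beta_{2/3}').$$
Put $H_0={}_2F_1(\frac12,\frac13;\frac56;x)$, $H_1={}_2F_1(\frac12,\frac23;\frac76;x)$, $k=\mathrm B(\frac23,\frac12)/\mathrm B(\frac13,\frac12)$, $m=ka$, and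
$$\mathsf p=H_0,\qquad\mathsf q=mH_1,\qquad\mathsf P=H_0+6xH_0',\qquad\mathsf Q=m(2H_1+6xH_1').$$
Up to the common positive factor $\frac a{3\sqrt b}\mathrm B(\frac13,\frac12)$, $(B_0,B_1,2bE_0,2bE_1)=(\mathsf p,\mathsf q,(1-x)\mathsf P,(1-x)\mathsf Q)$. Since $2b(\mathsf c+1)=(1+b)^2$ and $1-x=(1-b)(1+b)$, (10.2) and (10.3) show that (9.1) is equivalent to $\delta=0$ and (9.2) to $\phi=0$, where
$$\delta(a,\rho)=\mathsf P[\mathsf p+(1+2\rho)\mathsf q]-\mathsf Q[(2+\rho)\mathsf p+\rho\mathsf q],\tag{10.5}$$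
$$\phi(a,\rho)=(1-b)(\mathsf Q+\rho\mathsf P)-(1+b)(\mathsf q+\rho\mathsf p).\tag{10.6}$$

**Step 4: the ends of the interval.** Both functions are continuous in $a\in(0,1)$ and affine in $\rho$. As $a\to0$: $x,m\to0$, so $\mathsf p,\mathsf P\to1$, $\mathsf q,\mathsf Q\to0$ and $\delta\to1$. As $a\to1$: $H_1\to\infty$ by monotone convergence, since $\int_0^1t^{-1/3}(1-t)^{-1}dt=\infty$. By (10.4), $(1-x)H_i'$ is bounded, so $H_i$ grows at most like $\log\frac1{1-x}$ and $(1-b)(\mathsf Q+\rho\mathsf P)$ stays bounded. Hence $\phi\to-\infty$.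

**Claim 10.1.** For each $\rho\in[0,1]$ there is $a^+\in(0,1)$ with $\delta(a^+,\rho)<0<\phi(a^+,\rho)$.

**Claim 10.1 implies Proposition 5.1, hence Theorem 1.** Let $\rho\in(0,1)$. By the intermediate value theorem there are $a_2\in(0,a^+)$ with $\delta(a_2,\rho)=0$ and $a_1\in(a^+,1)$ with $\phi(a_1,\rho)=0$. By Section 9 and Proposition 8.1 there are null vectors of type (O) on $S_{a_2^3}$ and of type (I) on $S_{a_1^3}$. Put $b=a_2^3$. On $S_b$, $\mathcal Q\ge0$ on (O) by Lemma 7.2, on (M) by Lemma 6.1, and on (I) by Lemma 7.3, because $a_2<a_1$. So Proposition 5.1 holds, and Proposition 5.2 gives Theorem 1.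

## 11. Four numerical values of $b$ that cover all $\rho$

It remains to prove Claim 10.1. For this we evaluate $\mathsf p,\mathsf q,\mathsf P,\mathsf Q$ at four small values of $x$, with error bounds.

**Step 1: the constant $k$.** By the reflection formula, $\mathrm B(\frac13,\frac12)\mathrm B(\frac23,\frac12)=\pi\,\frac{\Gamma(1/3)\Gamma(2/3)}{\Gamma(5/6)\Gamma(7/6)}=\pi\cdot\frac{2\pi}{\sqrt3}\cdot\frac3\pi=2\sqrt3\,\pi$, since $\Gamma(\frac56)\Gamma(\frac76)=\frac16\Gamma(\frac56)\Gamma(\frac16)=\frac\pi3$. By the duplication formula $\Gamma(\frac13)\Gamma(\frac56)=2^{1/3}\sqrt\pi\,\Gamma(\frac23)$, so $\mathrm B(\frac13,\frac12)=\frac{\Gamma(1/3)^2}{2^{1/3}\Gamma(2/3)}=\frac{\sqrt3\,\Gamma(1/3)^3}{2^{4/3}\pi}$. With $\Gamma(\frac13)=2.67893853\ldots$ this is $4.206546\ldots$, and $k=2\sqrt3\,\pi/\mathrm B(\frac13,\frac12)^2=0.615020$ with error less than $10^{-6}$.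

**Step 2: the series.** The coefficients $c_n$ of $H_0$ and $d_n$ of $H_1$ satisfy
$$\frac{c_{n+1}}{c_n}=\frac{(n+\frac12)(n+\frac13)}{(n+\frac56)(n+1)}<1,\qquad\frac{d_{n+1}}{d_n}=\frac{(n+\frac12)(n+\frac23)}{(n+\frac76)(n+1)}<1,$$
so both sequences are positive and decreasing, and
$$H_0=1+\tfrac15x+\tfrac6{55}x^2+\tfrac{14}{187}x^3+\sum_{n\ge4}c_nx^n,\qquad H_1=1+\tfrac27x+\tfrac{15}{91}x^2+\tfrac{200}{1729}x^3+\sum_{n\ge4}d_nx^n,$$
with $c_n<0.075$, $d_n<0.116$ for $n\ge4$. Since $x\frac d{dx}$ multiplies $x^n$ by $n$,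
$$\mathsf P=1+\tfrac75x+\tfrac{78}{55}x^2+\tfrac{266}{187}x^3+\sum_{n\ge4}(1+6n)c_nx^n,\qquad\frac{\mathsf Q}m=2+\tfrac{16}7x+\tfrac{30}{13}x^2+\tfrac{4000}{1729}x^3+\sum_{n\ge4}(2+6n)d_nx^n .$$
Only $x\le0.0324$ is used, where $x^4<1.11\cdot10^{-6}$. The largest tail is that of $\mathsf Q/m$, which is less than $0.116\,x^4\big[\frac{26}{1-x}+\frac{6x}{(1-x)^2}\big]<4\cdot10^{-6}$. So dropping the terms with $n\ge4$ changes each quantity by less than $5\cdot10^{-6}$. Since $m<0.35$, the error in $k$ and the rounding to five decimals leave a total error below $2\cdot10^{-5}$ in every entry of the following table.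

| $b=(a^+)^3$ | $a^+$ | $m$ | $\mathsf p$ | $\mathsf q$ | $\mathsf P$ | $\mathsf Q$ | used for $\rho\in$ |
|---|---|---|---|---|---|---|---|
| 0.18 | 0.56462 | 0.34725 | 1.00660 | 0.35053 | 1.04690 | 0.72109 | $[0,0.5]$ |
| 0.13 | 0.50658 | 0.31156 | 1.00341 | 0.31308 | 1.02407 | 0.63536 | $[0.5,0.77]$ |
| 0.11 | 0.47914 | 0.29468 | 1.00244 | 0.29571 | 1.01715 | 0.59761 | $[0.77,0.95]$ |
| 0.10 | 0.46416 | 0.28547 | 1.00201 | 0.28629 | 1.01414 | 0.57753 | $[0.95,1]$ |

**Step 3: propagation of errors.** For entries in these ranges and $\rho\in[0,1]$, the partial derivatives of $\delta$ with respect to $\mathsf P,\mathsf p,\mathsf q,\mathsf Q$ are $\mathsf p+(1+2\rho)\mathsf q$, $\ \mathsf P-(2+\rho)\mathsf Q$, $\ (1+2\rho)\mathsf P-\rho\mathsf Q$, $\ -(2+\rho)\mathsf p-\rho\mathsf q$. They are bounded in absolute value by $2.1$, $1.2$, $3.2$, $3.4$. Those of $\phi$ have absolute values with sum $(1-b)(1+\rho)+(1+b)(1+\rho)=2(1+\rho)\le4$. So errors of $2\cdot10^{-5}$ in the entries change $\delta$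 by less than $3\cdot10^{-4}$ and $\phi$ by less than $10^{-4}$.

**Step 4: the signs.** From the printed entries, at the left and right endpoints of the $\rho$-intervals, rounded to four decimals:

| $b$ | $\delta$ (left; right) | $\phi$ (left; right) |
|---|---|---|
| 0.18 | $-0.0309;\ -0.1533$ | $0.1777;\ 0.0130$ |
| 0.13 | $-0.0245;\ -0.0772$ | $0.0775;\ 0.0119$ |
| 0.11 | $-0.0119;\ -0.0432$ | $0.0439;\ 0.0066$ |
| 0.10 | $-0.0061;\ -0.0142$ | $0.0248;\ 0.0154$ |

For instance, for $b=0.18$ and $\rho=0$: $\delta=1.04690\cdot1.35713-0.72109\cdot2.01320=1.42078-1.45170$, and $\phi=0.82\cdot0.72109-1.18\cdot0.35053=0.59129-0.41363$. Every value exceeds its error bound by a factor of at least $15$, so all the signs are as required. Since $\delta$ and $\phi$ are affine in $\rho$, the signs persist on each whole interval, and the four intervals cover $[0,1]$. This proves Claim 10.1, and with it Proposition 5.1 and Theorem 1. $\blacksquare$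

## 12. Maximizers exist once cone points are allowed

Here $\gamma=\ell=1$, and $\widehat{\mathcal M}(\Sigma)\supset\mathcal M(\Sigma)$ is the class of Section 2, on which $\sigma_i(g,2)$ and $\Theta_r$ are defined.

**Theorem 2.** For every $0<r<\frac\pi2$, $\max_{\widehat{\mathcal M}(\Sigma)}\Theta_r=\Theta_r^*(\Sigma)=8\pi(1-\cos r)$, and the maximum is attained. Moreover $g\in\widehat{\mathcal M}(\Sigma)$ is a maximizer if and only if $g=\Phi^*g_{\mathbb S^2}$ for a conformal branched double cover $\Phi:\Sigma\to B(r)$ (which has exactly three branch points, all interior, so that $g$ has three conical points of angle $4\pi$) and $\sigma_1(g,2)=\cot r$.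

**Step 1: upper bound and shape of a maximizer.** Proposition 4.2 gives $\Theta_r\le8\pi(1-\cos r)$ on $\widehat{\mathcal M}(\Sigma)$, and in case of equality $g=\Phi^*g_{\mathbb S^2}$ for a conformal branched double cover $\Phi$.

**Step 2: the value of $\Theta_r$ on pulled-back metrics.** Let $\Phi=X\circ\pi$ be any conformal branched double cover and $g=\Phi^*g_{\mathbb S^2}$. By Lemma 4.1, $\pi$ is unramified on $\partial\Sigma$ and has exactly three simple branch points, all interior. At each of them $g$ is a nonvanishing conformal factor times $4|\sigma|^2|d\sigma|^2$, a cone of angle $4\pi$. Lemma 3.3 applies: $g\in\widehat{\mathcal M}(\Sigma)$ and $\sigma_0=-\tan r$. Also $2|\Sigma|_g=2\cdot2\cdot|B(r)|=8\pi(1-\cos r)$. As $\tan r\cos^2r=\cot r\sin^2r$,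
$$\Theta_r(\Sigma,g)=8\pi(1-\cos r)+\sin^2r\,(\sigma_1-\cot r)\,|\partial\Sigma|_g.\tag{12.1}$$
So equality in the bound holds iff $\sigma_1=\cot r$. With Step 1, a metric in $\widehat{\mathcal M}(\Sigma)$ attains the value $8\pi(1-\cos r)$ iff it is such a pull-back with $\sigma_1=\cot r$.

**Step 3: the value is attained.** Take $S_b$ with the $b$ of Proposition 5.1 and its metric $\hat g$. Some $u\ne0$ in the span of $\phi_0,\phi_1$ has $\int_{\partial S}u\,ds=0$. Its trace is nonzero, and $q_{\hat g}(u)\le\sigma_1\int_{\partial S}u^2$, so (5.2) gives $\sigma_1\ge\cot r$. The upper bound and (12.1) give $\sigma_1\le\cot r$. Hence $\sigma_1=\cot r$ and $\Theta_r(\Sigma,\hat g)=8\pi(1-\cos r)$, which equals $\Theta_r^*(\Sigma)$ by Theorem 1. $\blacksquare$
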